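# How many pieces can an irreducible subcube partition have?

## 1. Five pieces of the 3-cube

Write the eight vertices of the cube $\{0,1\}^3$ as bit strings, and cut the cube into five pieces:
$$000,\qquad 111,\qquad *01,\qquad 1{*}0,\qquad 01{*}.$$
A star means "this coordinate is free", so $*01$ is the edge joining $001$ to $101$. The pieces are two opposite corners and three edges. The edges are $001\text{–}101$, $100\text{–}110$, $010\text{–}011$, and together with $000$ and $111$ they use each of the eight vertices once.

Can we glue some of the pieces, but not all, into a larger subcube? Try every proper subcube.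

* An edge that is a union of two or more pieces would consist of two adjacent single points. Our two points are opposite corners, so there is no such edge.
* A face fixes one coordinate, $x_i=b$. There is exactly one edge among the pieces in each of the three directions. The piece in direction $i$ has one endpoint with $x_i=0$ and one with $x_i=1$, so it sticks out of the face, and the face is not a union of pieces.

So nothing can be glued. Compare $\{0*,10,11\}$ in $\{0,1\}^2$, where $10$ and $11$ glue to $1*$. Here are the words for this.

**Definition (subcubes, partitions, irreducibility).** Let $Q_n=\{0,1\}^n$, viewed also as a graph: two vertices are adjacent if they differ in one coordinate. We write $e_i$ for the $i$-th unit vector and $\oplus$ for addition modulo $2$. A *subcube* is a set obtained by fixing some coordinates to constants; the other coordinates are *free*, and their number is the *dimension*. A *subcube partition* of length $n$ is a partition of $Q_n$ into subcubes, its *parts*; its *size* is the number of parts. It is *reducible* if it has a proper subset, consisting of more than one part, whose union is a subcube; otherwise it is *irreducible*. Let $M(n)$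 be the maximal size of an irreducible subcube partition of length $n$.

Parts are nonempty, so a proper subset of the parts never covers $Q_n$. Hence a partition is irreducible exactly when no *proper* subcube of $Q_n$ is the union of two or more parts.

Let us compute $M(2)$ and $M(3)$. Let $a_0$ be the number of parts that are single points. Every other part has at least two vertices, so
$$2^n\ \ge\ a_0+2(|\Pi|-a_0),\qquad\text{i.e.}\qquad a_0\ge 2|\Pi|-2^n .$$

For $n=2$: if $|\Pi|\ge 3$ then $a_0\ge2$. Either all four parts are points, or there are two points and one edge, and the two points are the complement of an edge in a 4-cycle. In both cases two point parts are adjacent and glue to an edge. Since $\{0*,1*\}$ is irreducible, $M(2)=2$.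

For $n=3$: if $|\Pi|\ge6$ and $\Pi$ is irreducible, then $a_0\ge4$, and the point parts are pairwise non-adjacent. In each direction the cube splits into four parallel edges, each containing at most one point part; so there are exactly four point parts, one on each edge of every direction. Thus they are all four vertices of one parity. The remaining four vertices are pairwise non-adjacent and different from the point parts, so no part of dimension at least $1$ fits into them, which forces them to be point parts too. This is a contradiction. So $M(3)=5$.

Five pieces out of eight vertices is the proportion $5/8$. We shall see below that $M(5)=20=\frac58\cdot 32$. This suggests the following statement, which is posed as a problem to prove or disprove, with source Yuval Filmus, Edward Hirsch, Sascha Kurz, Ferdinand Ihringer, Artur Riazanov, Alexander Smal, Marc Vinyals, "Irreducible subcube partitions", arXiv:2212.14685 (2022):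

*For every $n\ge5$, the maximal size of an irreducible subcube partition of length $n$ is $5\cdot2^{n-3}$.*

The statement is false. It holds for $n=5$ and fails for all large $n$: the limiting proportion is $2/3$, not $5/8$. Here is what we shall prove.

**Theorem A.** For all $n\ge2$,
$$M(n)\le\frac{2n-1}{3n-1}\,2^n<\frac23\,2^n .$$
Equality in the first inequality is possible only if $3n-1$ is a power of $2$, and it holds for $n=3$.

**Theorem B.** $M(n)\ge\left(\frac23-O\!\left(\frac{\log n}{n^{1/3}}\right)\right)2^n$. Explicitly, $M(n)>5\cdot2^{n-3}$ for every $n\ge2^{60}$.

**Proposition C.** $M(5)=20=5\cdot2^{2}$.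

Theorems A and B together give $\lim_{n\to\infty}M(n)/2^n=\frac23$. We do not determine the smallest $n$ at which the statement fails.

## 2. Isolated points and the bound $\frac{2n-1}{3n-1}2^n$

To have many parts, one wants many single points. But in an irreducible partition the points are pairwise non-adjacent, so each point is surrounded by larger parts, and larger parts have room for only so many neighboring points. Theorem A makes this quantitative.

*Proof of Theorem A.* Let $\Pi$ be irreducible of length $n\ge2$, with $a_k$ parts of dimension $k$, so that $\sum_k2^ka_k=2^n$.

**Step 1: points are isolated.** Two adjacent point parts would be a proper subset of $\Pi$, because two points do not cover $Q_n$ when $n\ge2$, and their union would be a subcube of dimension 1. So no two point parts are adjacent.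

**Step 2: double counting, to bound $a_0$ by the larger parts.** Count pairs $(p,q)$ where $\{p\}$ is a part and $q$ is adjacent to $p$. There are $na_0$ pairs. By Step 1, $q$ always lies in a part of dimension at least 1.

Fix a part $P$ of dimension $k\ge1$ and count the pairs with $q\in P$. We have $p=q\oplus e_i$ for some $i$. Since $p\notin P$, the coordinate $i$ is one of the $n-k$ fixed coordinates of $P$, so $p$ lies in the translate $P\oplus e_i$; and $q=p\oplus e_i$ is determined by $p$ and $i$. The translate $P\oplus e_i$ is a $k$-dimensional cube. It splits into $2^{k-1}$ parallel edges, and each edge contains at most one point part by Step 1. So there are at most $(n-k)2^{k-1}$ pairs with $q\in P$, and altogether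
$$na_0\le\sum_{k\ge1}(n-k)2^{k-1}a_k. \tag{1}$$

**Step 3: combine (1) with the volume equation, to bound $\sum a_k$.** We look for a multiple of $\sum 2^ka_k=2^n$ plus a multiple of (1) in which $a_0$ and $a_1$ get coefficient exactly $1$. The multipliers are $\frac{2n-1}{3n-1}$ and $\frac1{3n-1}$:
$$\frac{2n-1}{3n-1}2^n\ \ge\ \frac{2n-1}{3n-1}\sum_k2^ka_k+\frac1{3n-1}\Big(na_0-\sum_{k\ge1}(n-k)2^{k-1}a_k\Big),$$
because the bracket is at most $0$ by (1). On the right, $a_0$ has coefficient $\frac{2n-1+n}{3n-1}=1$, and for $k\ge1$ the coefficient of $a_k$ is
$$\frac{2^{k-1}\big(2(2n-1)-(n-k)\big)}{3n-1}=2^{k-1}\,\frac{3n-2+k}{3n-1}\ \ge\ 1 .$$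
So the right side is at least $\sum_ka_k=|\Pi|$. Also $\frac{2n-1}{3n-1}<\frac23$, because $6n-3<6n-2$.

**Step 4: equality.** Equality requires $\frac{(2n-1)2^n}{3n-1}$ to be an integer. Now $\gcd(2n-1,3n-1)=\gcd(2n-1,n)=1$, so $3n-1$ divides $2^n$ and is a power of $2$. For $n=3$ the bound is $\frac58\cdot8=5$, attained by the partition of Section 1. $\square$

The proof also says what a partition near the bound should look like, and we return to this in Section 4.

## 3. Twenty pieces of the 5-cube

*Proof of Proposition C.* Theorem A gives $M(5)\le\big\lfloor\frac{9\cdot32}{14}\big\rfloor=20$. For the lower bound, write vertices of $Q_5$ as subsets of $\{1,\dots,5\}$, so that $235$ means $\{2,3,5\}$. Take the 8 points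
$$\emptyset,\ 12,\ 13,\ 14,\ 235,\ 245,\ 345,\ 12345$$
and the 12 edges, listed by direction:

* direction 1: $24\text{–}124$, $35\text{–}135$;
* direction 2: $5\text{–}25$, $134\text{–}1234$;
* direction 3: $2\text{–}23$, $145\text{–}1345$;
* direction 4: $3\text{–}34$, $125\text{–}1245$;
* direction 5: $1\text{–}15$, $234\text{–}2345$, $4\text{–}45$, $123\text{–}1235$.

**Step 1: this is a partition.** We go through the subsets by size. Of size 0 and 5 we have the two points. Of size 1, all of $1,2,3,4,5$ occur as lower endpoints. Of size 2: $12,13,14$ are points and $15,23,24,25,34,35,45$ are endpoints. Of size 3: $235,245,345$ are points and $123,124,125,134,135,145,234$ are endpoints. Of size 4: $1234,1235,1245,1345,2345$ are upper endpoints. Each of the 32 sets occurs once.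

**Step 2: no proper subcube is a union of two or more parts.** We go through the dimensions.

* *Dimension 1.* This would be two adjacent points. The points have sizes $0,2,3,5$, so one would be a 2-set inside a 3-set. But $12,13,14$ contain $1$, and $235,245,345$ do not.
* *Dimension 2.* The parts inside a 4-cycle are points and edges. If there is at most one edge among them, two of the points are adjacent, which we just excluded. So there are two parallel edges, whose lower endpoints are at distance $1$. In directions 1–4 the two lower endpoints ($24,35$; $5,134$; $2,145$; $3,125$) are at distance $4$. In direction 5 the lower endpoints are $1,234,4,123$: the pairs $1,234$ and $4,123$ are at distance $4$, and the other four pairs are at distance $2$.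
* *Dimension 3*, fixing $x_i=\alpha$ and $x_j=\beta$. In each direction $i$ there are two edges whose lower endpoints are complementary in the other four coordinates: $24/35$ for $i=1$; $5/134$ for $i=2$; $2/145$ for $i=3$; $3/125$ for $i=4$; $1/234$ for $i=5$. One of the two has $x_j=\beta$. It has exactly one endpoint in the subcube, so the subcube is not a union of parts.
* *Dimension 4*, fixing $x_i$. Any edge of direction $i$ has exactly one endpoint in the subcube.

So the partition is irreducible of size $20$. $\square$

## 4. Weight modulo 3, and three obstacles

For large $n$ we want to approach $\frac23 2^n$. Read the proof of Theorem A backwards. Parts of dimension $k\ge2$ have coefficient larger than $1$ in Step 3, so we want only points and edges. We want (1) to be nearly tight: for almost every edge part, each of its $n-1$ translates should contain exactly one point part. Then about one third of the vertices are points.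

There is a natural picture with exactly this structure. Color $x\in Q_n$ by $\mathrm{wt}(x)\bmod3$, where $\mathrm{wt}(x)$ is the number of ones. Adjacent vertices have different colors. Make the vertices of color $0$ into points, and match color $1$ with color $2$ along edges going up. If $\{v,v\oplus e_i\}$ is such an edge, $v$ of color 1, look at its translate in direction $j$. If $v_j=0$ the two colors are $2,0$; if $v_j=1$ they are $0,1$. Either way there is exactly one vertex of color $0$.

So the sensible first attempt is: for every $a\equiv1\pmod 3$, match the weight-$a$ layer with the weight-$(a+1)$ layer as completely as possible, and use the edges and the unmatched vertices as parts. Let us try it for $n=4$, again with subsets of $\{1,2,3,4\}$. Color $0$: $\emptyset,123,124,134,234$. Color 1: $1,2,3,4$ and $1234$. Color 2: the six pairs. Take the matching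
$$1\text{–}12,\qquad 2\text{–}23,\qquad 3\text{–}13,\qquad 4\text{–}14. \tag{2}$$
Two things go wrong.

*Defects.* Layers have different sizes, so some vertices of colors $1,2$ stay single: here $24$, $34$ and $1234$. The point $1234$ is adjacent to the point $234$, so the partition is reducible.

*Hexagons.* The face $x_4=0$ is the union of the five parts $\emptyset$, $123$, $1\text{–}12$, $2\text{–}23$, $3\text{–}13$. It is a copy of the five-piece partition of $Q_3$. It contains no defect, it looks perfect from the inside, and it is still a union of parts. Nothing in the recipe limits how many such 3-cubes there are, and each of them makes the partition reducible. (With $1\text{–}12$, $2\text{–}23$, $3\text{–}34$, $4\text{–}14$ instead, there is no such 3-cube: it would have lowest vertex $\emptyset$, and each of the four 3-cubes containing $\emptyset$ has exactly one endpoint of one of these edges. For the faces $x_4=0$, $x_3=0$, $x_2=0$, $x_1=0$ the edges $3\text{–}34$, $2\text{–}23$, $1\text{–}12$, $4\text{–}14$ stick out.)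

The way past this point is not to insist that the first partition be irreducible. We glue until nothing more can be glued, and control the number of parts lost. For this we need to know which subcubes can be unions of parts. The answer (Lemma 2) is that such a subcube $C$, if it is not a part already, is either a hexagon as above or contains at least $|C|/(20\dim C)$ defects. So we need three things:

* few defects, because gluing costs at most $20\dim C$ per defect;
* few hexagons, where each gluing costs $4$ parts;
* no $C$ of large dimension. Here is the third obstacle: for $\dim C$ near $n$ the cost is of order $n$ per defect. Our matchings will be built from layer matchings in blocks of some size $c\le n$, and we shall be able to bound the number of defects only by about $2\cdot2^n/\sqrt c$. A loss bound of $20(n-1)\cdot2\cdot2^n/\sqrt c$ is larger than $2^n$ and says nothing.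

We treat the third point by adding a sparse set of extra edges that stick out of every subcube of dimension larger than about $3\log_2n$ (Lemma 3), and the second by a choice of matching that forces the lowest vertex of a hexagon to satisfy an equation (Section 8).

## 5. Gluing closed subcubes

**Definition (closed).** Let $\Pi$ be a partition of $Q_n$ into subcubes. A subcube is *closed* for $\Pi$ if it is a union of parts of $\Pi$. For closed $C$ let $\nu(C)$ be the number of parts of $\Pi$ inside $C$.

For $\Pi=\{0*,10,11\}$, the subcube $1*$ is closed with $\nu=2$, and $*0$ is not closed.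

**Lemma 1.** If $|\Pi|\ge2$, there is an irreducible partition $\Pi^*$ of $Q_n$ all of whose parts are closed proper subcubes for $\Pi$. Moreover
$$|\Pi^*|=|\Pi|-\sum_{C\in\Pi^*}(\nu(C)-1).$$

*Proof.* Consider all partitions of $Q_n$ into at least two closed subcubes. There is at least one, namely $\Pi$. Let $\Pi^*$ be one with the fewest parts. Its parts are proper subcubes, since there are at least two of them. Suppose it were reducible: some proper subset of its parts, with more than one element, has a subcube as union. Replace this subset by its union. The union is closed, there are still at least two parts because the subset was proper, and there are fewer parts than before. This contradicts minimality. For the size, $|\Pi|=\sum_{C\in\Pi^*}\nu(C)$ and $|\Pi^*|=\sum_{C\in\Pi^*}1$. $\square$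

## 6. Which subcubes can be closed

A *matching* is a set of pairwise disjoint edges. For a matching $\mathcal M$ in $Q_n$ let $\Pi(\mathcal M)$ be the partition into the edges of $\mathcal M$ and the unmatched vertices as points. Colors are weights modulo $3$.

**Definition (good edges, $S^*$, defects).** Let $\mathcal G\subseteq\mathcal M$ be a set of edges, called *good*, each joining color $1$ to color $2$. Let $S^*$ be the set of color-$0$ vertices unmatched by $\mathcal M$. Let $\Delta$ be the set of vertices that are neither in $S^*$ nor covered by $\mathcal G$; these are the *defects*.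

In the example (2), with all four edges good, $S^*=\{\emptyset,123,124,134,234\}$ and $\Delta=\{24,34,1234\}$. We allow edges of $\mathcal M$ that are not good, because the extra edges of Section 7 will have arbitrary colors; their endpoints count as defects.

**Definition (hexagon cube).** A closed subcube $C$ of dimension $3$ is a *hexagon cube* if it contains no defect, its lowest and highest vertices have color $0$ and lie in $S^*$, and the other six vertices are covered by three good edges inside $C$.

The face $x_4=0$ in example (2) is a hexagon cube.

**Lemma 2.** Let $C$ be a closed subcube for $\Pi(\mathcal M)$ of dimension $d\ge1$ that is not a part, and put $\delta=|\Delta\cap C|$. Then either $|C|\le20\,d\,\delta$, or $C$ is a hexagon cube.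

*Proof.* Let $s=|S^*\cap C|$ and let $g$ be the number of good edges inside $C$. The plan is to repeat the counting of Theorem A inside $C$, which bounds $s$ from above, and to compare it with a lower bound for $s$ coming from the coloring.

**Step 1: an upper bound for $s$.** Good edges are parts and $C$ is closed, so a good edge meeting $C$ lies in $C$. Hence $S^*\cap C$, the endpoints of the $g$ good edges, and $\Delta\cap C$ partition $C$:
$$s+2g+\delta=2^d .$$
Count pairs $(v,w)$ of adjacent vertices in $C$ with $v\in S^*$. There are $ds$ of them. The vertex $w$ does not have color $0$, so it is not in $S^*$; it is a defect or it lies on a good edge.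

* Pairs with $w\in\Delta$: at most $d\delta$.
* Pairs with $w$ on a given good edge $\{x,x\oplus e_i\}\subseteq C$: the vertices of $C$ outside the edge and adjacent to it form, for each of the $d-1$ other free directions $j$ of $C$, the pair $\{x\oplus e_j,\ x\oplus e_i\oplus e_j\}$. Each vertex of the pair is adjacent to exactly one endpoint of the good edge. The pair is itself an edge, so at most one of its vertices has color $0$. The endpoints of the good edge are not of color $0$. So there are at most $d-1$ pairs $(v,w)$.

Therefore $ds\le(d-1)g+d\delta$. Substituting $2g=2^d-s-\delta$ after doubling, $2ds\le(d-1)(2^d-s-\delta)+2d\delta$, that is,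
$$(3d-1)s\le(d-1)2^d+(d+1)\delta. \tag{3}$$

**Step 2: a lower bound for $s$.** Let $z$ be the number of color-$0$ vertices in $C$. Level $k$ of $C$ (the vertices with $k$ of the free coordinates equal to $1$) has $\binom dk$ vertices, all of weight $k$ plus a constant. So $z=\sum_{k\equiv r\,(3)}\binom dk$ for some $r$. With $\omega=e^{2\pi i/3}$, the indicator of $k\equiv r$ is $\frac13\sum_{j=0}^2\omega^{j(k-r)}$, so
$$z=\frac13\sum_{j=0}^{2}\omega^{-jr}(1+\omega^j)^d=\frac13\Big(2^d+2\,\mathrm{Re}\big(\omega^{-r}(1+\omega)^d\big)\Big)\ \ge\ \frac{2^d-2}3,$$
since the terms $j=1,2$ are complex conjugates and $|1+\omega|=|-\omega^2|=1$. A color-$0$ vertex outside $S^*$ is not covered by $\mathcal G$, so it is a defect. Hence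
$$s\ \ge\ z-\delta\ \ge\ \frac{2^d-2}3-\delta. \tag{4}$$

**Step 3: compare, to get many defects.** Insert (4) into (3):
$$\Big(d-\tfrac13\Big)(2^d-2)-(d-1)2^d\ \le\ (d+1)\delta+(3d-1)\delta=4d\delta .$$
The left side is $\frac23 2^d-2d+\frac23=\frac23(2^d-3d+1)$. So
$$\delta\ \ge\ \frac{2^d-3d+1}{6d}. \tag{5}$$

**Step 4: $d\ge4$.** We have $3d-1\le\frac{11}{16}2^d$: for $d=4$ both sides are $11$, and when $d$ increases by $1$ the right side doubles while $3d+2\le2(3d-1)$. So (5) gives $\delta\ge\frac5{16}\cdot\frac{2^d}{6d}=\frac{5\cdot2^d}{96d}\ge\frac{2^d}{20d}$, i.e. $|C|\le20d\delta$.

**Step 5: $d\le3$ and $\delta\ge1$.** Then $|C|\le8\le20d\delta$.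

**Step 6: $d\le3$ and $\delta=0$, where only hexagon cubes survive.** Now every color-$0$ vertex of $C$ is in $S^*$, so $s=z$, and every vertex of $C$ of nonzero color lies on a good edge inside $C$.

* $d=1$: the two vertices of $C$ have different colors, so one has nonzero color. It lies on a good edge contained in $C$, so $C$ equals this edge and is a part. This is excluded.
* $d=2$: (3) gives $5s\le4$, so $s=0$. But $s=z\ge\frac23$. Contradiction.
* $d=3$: (3) gives $8s\le16$, so $z=s\le2$. The levels of $C$ have sizes $1,3,3,1$, and the color-$0$ vertices form levels $\{0,3\}$, or level $1$, or level $2$, with $z=2$, $3$, $3$ respectively. So $z=2$, and the color-$0$ vertices are exactly the lowest and the highest vertex. They lie in $S^*$, and the other six vertices are covered by good edges inside $C$, necessarily three. So $C$ is a hexagon cube. $\square$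

## 7. A sparse matching that crosses every large subcube

**Definition (crossed).** A set $R$ of edges *crosses* a subcube $C$ if some edge of $R$ has exactly one endpoint in $C$.

In Section 1 the edge $*01$ crosses both faces $x_1=0$ and $x_1=1$. If the edges of $R$ are parts of a partition, then a closed subcube is not crossed by $R$.

**Lemma 3.** Let $n\ge2$, $K\ge4$, and let $D\ge1$ be an integer with $2^D\ge8n^2K$. There is a matching $R$ in $Q_n$ with $|R|\le2^n/K$ that crosses every subcube $C$ with $D\le\dim C\le n-1$.

*Proof.* Choose each edge of $Q_n$ independently with probability $\varepsilon=\frac1{nK}$. Let $R$ be the set of chosen edges that share no vertex with another chosen edge. Then $R$ is a matching.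

**Step 1: $R$ is small with probability at least $\frac12$.** There are $n2^{n-1}$ edges, so $\mathbb E|R|\le\varepsilon n2^{n-1}=2^n/(2K)$. Markov's inequality says $\Pr(X\ge t)\le\mathbb E X/t$ for $X\ge0$, $t>0$; so $\Pr(|R|>2^n/K)\le\frac12$.

**Step 2: a given edge is in $R$ with probability at least $\varepsilon/2$.** The edge must be chosen, and the $2n-2$ other edges at its two endpoints must not be. The probability is
$$\varepsilon(1-\varepsilon)^{2n-2}\ge\varepsilon\big(1-(2n-2)\varepsilon\big)\ge\varepsilon\Big(1-\frac2K\Big)\ge\frac\varepsilon2 .$$

**Step 3: a fixed large subcube is very likely crossed.** Let $\dim C=d$ with $D\le d\le n-1$, and let $j$ be a fixed coordinate of $C$. For every $v\in C$ the edge $\{v,v\oplus e_j\}$ has exactly one endpoint in $C$. We use only the $v\in C$ of even weight; there are $2^{d-1}$ of them. The event $\{v,v\oplus e_j\}\in R$ depends only on the edges incident to $v$ or $v\oplus e_j$. Two distinct such vertices $v,v'$ agree in coordinate $j$ and differ in an even number of coordinates, hence in at least $2$ coordinates other than $j$. So every vertex of $\{v,v\oplus e_j\}$ is at distance at least $2$ from every vertex of $\{v',v'\oplus e_j\}$,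 and no edge is relevant to both events. The events for different $v$ are therefore independent, and
$$\Pr(C\text{ not crossed})\le\Big(1-\frac\varepsilon2\Big)^{2^{d-1}}\le e^{-\varepsilon2^{d-2}}\le e^{-\varepsilon2^{D-2}}\le e^{-2n},$$
because $\varepsilon2^{D-2}\ge\frac{8n^2K}{4nK}=2n$.

**Step 4: union bound.** There are $3^n$ subcubes, so some subcube in the range is not crossed with probability at most $(3/e^2)^n<\frac12$. Together with Step 1, the probability that $|R|>2^n/K$ or some $C$ is not crossed is less than $1$. So a suitable $R$ exists. $\square$

## 8. Matchings steered by a label sum in $\mathbb Z_m$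

We now build matchings between colors $1$ and $2$ for which hexagon cubes can be counted.

Look at a hexagon cube with lowest vertex $u$ and free coordinates $p,q,r$. The good edge at $u\oplus e_p$ goes up in direction $q$ or $r$. Say directions $p\to q\to r\to p$ are used, as in example (2). To get information on $u$, we want the direction used at a vertex to be tied to an additive quantity. Suppose each coordinate $i$ carries a label $\lambda(i)$ in $\mathbb Z_m$, and put $\Lambda(x)=\sum_{i:x_i=1}\lambda(i)$. Suppose that at a color-1 vertex $x$ we only go up in a direction with label $\Lambda(x)-\kappa$. Then the three edges give $\lambda(q)=\Lambda(u)+\lambda(p)-\kappa$ and two similar equations. Adding them, the labels cancel and $3(\Lambda(u)-\kappa)=0$. If $3\nmid m$, then $\Lambda(u)=\kappa$, and for an average $\kappa$ only a fraction $1/m$ of the vertices $u$ satisfy this. (With $m=1$ the equation is empty, so labels are really needed.)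

The simplest version gives each label to one coordinate. Take $n=m=5$, $\lambda(i)=i\in\mathbb Z_5$, $\kappa=1$. At $x=\{i\}$ we go up in direction $i-1$, which gives $1\text{–}15$, $2\text{–}12$, $3\text{–}23$, $4\text{–}34$, $5\text{–}45$. The directions form a 5-cycle, and there is no hexagon cube, in accordance with $\Lambda(\emptyset)=0\ne\kappa$. But there are many defects. For $x$ of weight $4$, missing only $j$, we have $\Lambda(x)=-j$ and the prescribed direction is $-j-1$; it is available only if $-j-1=j$, i.e. $j=2$. So four of the five vertices of weight 4 stay uncovered. For general $n=m$, a color-$1$ vertex $x$ is uncovered exactly when its prescribed coordinate is already $1$, which happens for $\mathrm{wt}(x)$ of the $n$ values of $\kappa$. That is about half of them for a typical $x$, which is far too many. The cure is to give the same label to a whole block of coordinates and to use a good layer matching inside the block.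

**Setting.** Let $n\ge125$, let $m\ge5$ be an integer coprime to $6$ with $m\le n$, and put $c=\lfloor n/m\rfloor\ge1$. Partition $\{1,\dots,n\}$ into blocks $B_\ell$, $\ell\in\mathbb Z_m$, each of size at least $c$. Put $\lambda(i)=\ell$ for $i\in B_\ell$ and
$$\Lambda(x)=\sum_{i:x_i=1}\lambda(i)\in\mathbb Z_m .$$

**Step 1: layer matchings inside a block.** Let $b=|B_\ell|$. For $0\le a<b$ we want a matching $\mu_{\ell,a}$, along edges of the cube $\{0,1\}^{B_\ell}$, between the weight-$a$ and weight-$(a+1)$ layers, that covers the whole smaller layer. Hall's theorem says that a bipartite graph has a matching covering one side if every subset $T$ of that side has $|N(T)|\ge|T|$, where $N(T)$ is the set of neighbors. In our graph each lower vertex has degree $b-a$ and each upper vertex has degree $a+1$. Counting edges gives $\binom ba(b-a)=\binom b{a+1}(a+1)$, so vertices of the smaller layer (or of either layer, if the sizes agree) have degree at least that of the other layer. If the smaller layer has degree $h$ and the other $h'\le h$, then $T$ sends $h|T|$ edges into $N(T)$, which receives at most $h'|N(T)|$ edges; so $|N(T)|\ge|T|$. Thus $\mu_{\ell,a}$ exists; fix one for all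 $\ell,a$.

**Definition (up-bad, down-bad).** A vertex $z\in\{0,1\}^{B_\ell}$ of weight $a$ is *up-bad* if $a=b$ or $z$ is not covered by $\mu_{\ell,a}$, and *down-bad* if $a=0$ or $z$ is not covered by $\mu_{\ell,a-1}$.

For $b=2$ one may take $\mu_{\ell,0}=\{00\text{–}10\}$ and $\mu_{\ell,1}=\{01\text{–}11\}$. Then $10$ and $11$ are up-bad, and $00$ and $01$ are down-bad.

**Step 2: there are few bad vertices in a block.** Since $\mu_{\ell,a}$ covers the smaller layer, the number of up-bad vertices of weight $a$ is $\max\big(0,\binom ba-\binom b{a+1}\big)$, with $\binom b{b+1}=0$ taking care of $a=b$. The binomial coefficients do not decrease up to $a=\lfloor b/2\rfloor$ and do not increase afterwards, so the sum telescopes: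
$$\sum_{a=0}^b\max\Big(0,\tbinom ba-\tbinom b{a+1}\Big)=\sum_{a\ge\lfloor b/2\rfloor}\Big(\tbinom ba-\tbinom b{a+1}\Big)=\binom b{\lfloor b/2\rfloor}.$$
By the symmetry $a\mapsto b-a$, the number of down-bad vertices is the same.

We also need $\binom b{\lfloor b/2\rfloor}\le2^b/\sqrt b$. For $b=2k$,
$$\Big(4^{-k}\tbinom{2k}k\Big)^2=\prod_{i=1}^k\Big(\frac{2i-1}{2i}\Big)^2\le\prod_{i=1}^k\frac{2i-1}{2i+1}=\frac1{2k+1},$$
using $(2i-1)(2i+1)\le4i^2$; so $\binom{2k}k\le4^k/\sqrt{2k+1}$. For $b=2k+1$, $\binom{2k+1}k=\frac12\binom{2k+2}{k+1}\le2^{2k+1}/\sqrt{2k+3}$. Both are at most $2^b/\sqrt b$.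

**Step 3: definition of $\mathcal M_\kappa$.** Fix $\kappa\in\mathbb Z_m$. For each $x$ of color $1$ let $\ell=\Lambda(x)-\kappa$. If $x|_{B_\ell}$, of weight $a$, is matched by $\mu_{\ell,a}$ to some $z'$ (of weight $a+1$), put into $\mathcal M_\kappa$ the edge $xy$, where $y$ arises from $x$ by replacing $x|_{B_\ell}$ by $z'$. Then $y=x\oplus e_i$ for a coordinate $i$ with
$$x_i=0,\qquad\lambda(i)=\ell=\Lambda(x)-\kappa, \tag{6}$$
$y$ has color $2$, and
$$\Lambda(y)=\Lambda(x)+\ell=\kappa+2\ell. \tag{7}$$

**Step 4: $\mathcal M_\kappa$ is a matching.** Each color-1 vertex is in at most one edge by definition. Conversely, $y$ determines its edge: as $m$ is odd, $2$ is invertible in $\mathbb Z_m$, so (7) gives $\ell=(\Lambda(y)-\kappa)/2$, and then $x|_{B_\ell}$ is the partner of $y|_{B_\ell}$ in $\mu_{\ell,a}$ with $a=\mathrm{wt}(y|_{B_\ell})-1$, while $x=y$ outside $B_\ell$.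

**Step 5: which vertices of colors $1,2$ are uncovered.** A color-$1$ vertex $x$ is uncovered by $\mathcal M_\kappa$ exactly when $x|_{B_\ell}$ is up-bad for $\ell=\Lambda(x)-\kappa$. A color-$2$ vertex $y$ is uncovered exactly when $y|_{B_\ell}$ is down-bad for $\ell=(\Lambda(y)-\kappa)/2$. If $y$ is covered, Step 4 shows that $y|_{B_\ell}$ is matched downward. Conversely, if $y|_{B_\ell}$ is matched downward, replacing it by its partner gives a vertex $x$ of color $1$ with $\Lambda(x)=\Lambda(y)-\ell=\kappa+\ell$; so the block prescribed for $x$ is $B_\ell$, and $xy\in\mathcal M_\kappa$.

**Step 6: choice of $\kappa$.** Let $W_\kappa$ be the set of vertices of colors $1$ and $2$ uncovered by $\mathcal M_\kappa$, and let $U_\kappa$ be the set of color-$0$ vertices $u$ with $\Lambda(u)=\kappa$. We want both to be small. For a fixed vertex $x$ of color $1$, as $\kappa$ runs through $\mathbb Z_m$, the index $\ell=\Lambda(x)-\kappa$ takes each value once. So the number of pairs $(\kappa,x)$ with $x$ of color $1$ in $W_\kappa$ is at most the number of pairs $(\ell,x)$ with $x|_{B_\ell}$ up-bad, which by Step 2 is at most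
$$\sum_{\ell}2^{n-|B_\ell|}\cdot\frac{2^{|B_\ell|}}{\sqrt{|B_\ell|}}\le\frac{m2^n}{\sqrt c}.$$
The same bound holds for color $2$, since $\ell=(\Lambda(y)-\kappa)/2$ also takes each value once. Each color-0 vertex is in exactly one $U_\kappa$. Hence
$$\sum_\kappa|W_\kappa|\le\frac{2m2^n}{\sqrt c},\qquad\sum_\kappa|U_\kappa|\le2^n .$$
For any $D>0$, averaging $20D|W_\kappa|+4|U_\kappa|$ over the $m$ values of $\kappa$ shows that some $\kappa$ satisfies
$$20D|W_\kappa|+4|U_\kappa|\le2^n\Big(\frac{40D}{\sqrt c}+\frac4m\Big). \tag{8}$$

## 9. The partition and the cost of gluing

Keep $n$, $m$, $c$ as in Section 8.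

**Step 1: put the pieces together.** Take $K=n$ and $D=\lceil3\log_2n\rceil+3$. Then $2^D\ge8n^3=8n^2K$, so Lemma 3 gives a matching $R$ with $|R|\le2^n/n$ that crosses every subcube $C$ with $D\le\dim C\le n-1$. Fix $\kappa$ as in (8) for this $D$. Let $V(R)$ be the set of the $2|R|$ endpoints of $R$, and put
$$\mathcal G=\{e\in\mathcal M_\kappa:\ e\cap V(R)=\emptyset\},\qquad\mathcal M=R\cup\mathcal G,\qquad\Pi=\Pi(\mathcal M).$$
Then $\mathcal M$ is a matching, and the edges of $\mathcal G$ join color $1$ to color $2$; we declare them good.

**Step 2: there are few defects.** A color-$0$ vertex in $\Delta$ is matched by $\mathcal M$, hence by $R$, so it is in $V(R)$. A vertex of nonzero color in $\Delta$ is not covered by $\mathcal G$. So either it is not covered by $\mathcal M_\kappa$, which means it is in $W_\kappa$; or its edge in $\mathcal M_\kappa$ meets $V(R)$, which means that it or its $\mathcal M_\kappa$-partner is in $V(R)$. Therefore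
$$|\Delta|\le|W_\kappa|+2|V(R)|=|W_\kappa|+4|R|. \tag{9}$$

**Step 3: $\Pi$ is large.** The computation of $z$ in Lemma 2, applied to $Q_n$ itself, shows that $Q_n$ has at least $(2^n-2)/3$ vertices of color $0$. Only those in $V(R)$ are matched, so $|S^*|\ge\frac{2^n-2}3-2|R|$. If $t$ vertices are unmatched, then $|\Pi|=\frac{2^n-t}2+t=\frac12(2^n+t)$, and $t\ge|S^*|$. Hence
$$|\Pi|\ge\frac12\big(2^n+|S^*|\big)\ge\frac23\,2^n-\frac13-|R|. \tag{10}$$

**Step 4: glue, and sort the glued cubes.** Let $\Pi^*$ be the irreducible partition that Lemma 1 gives. Each $C\in\Pi^*$ is a proper closed subcube. The edges of $R$ are parts of $\Pi$, so $R$ does not cross $C$, and hence $\dim C<D$. The parts of $\Pi$ in $\Pi^*$ have $\nu(C)-1=0$ and cost nothing. A cube $C\in\Pi^*\setminus\Pi$ is closed, not a part, and of dimension at least $1$ (a closed point is a part), so Lemma 2 applies.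

**Step 5: cost of the cubes with many defects.** For those with $|C|\le20\dim(C)\,|\Delta\cap C|$ we have $\nu(C)-1\le|C|\le20D|\Delta\cap C|$. The parts of $\Pi^*$ are disjoint, so these cubes cost at most $20D|\Delta|$ in total.

**Step 6: cost of the hexagon cubes.** A hexagon cube consists of two points and three good edges, so $\nu(C)-1=4$. Let $u$ be its lowest vertex and $p,q,r$ its free coordinates. The vertices $u\oplus e_p,u\oplus e_q,u\oplus e_r$ have color $1$, the three vertices two levels above $u$ have color $2$, and the three good edges match the former with the latter. For $t\in\{p,q,r\}$ let $f(t)$ be the direction of the good edge at $u\oplus e_t$. It goes up inside $C$, so $f(t)\in\{p,q,r\}$ and $f(t)\ne t$. Its upper endpoint is $u\oplus e_t\oplus e_{f(t)}$; the three upper endpoints are distinct, so the three sets $\{t,f(t)\}$ are distinct. If $f(t)=t'$ and $f(t')=t$, two of these sets would coincide. So $f$ has no fixed point and no 2-cycle. Every map from a finite nonempty set to itself has a cycle, so $f$ has a 3-cycle, which is all of $f$.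

By (6), applied to $x=u\oplus e_t$ with $\Lambda(x)=\Lambda(u)+\lambda(t)$,
$$\lambda(f(t))=\Lambda(u)+\lambda(t)-\kappa\qquad\text{for each }t\in\{p,q,r\}.$$
Add the three equations. Since $f$ permutes $\{p,q,r\}$, the labels cancel and $3(\Lambda(u)-\kappa)=0$ in $\mathbb Z_m$. As $3\nmid m$, $\Lambda(u)=\kappa$, that is, $u\in U_\kappa$. The hexagon cubes in $\Pi^*$ are disjoint, so they have different lowest vertices. There are at most $|U_\kappa|$ of them, and they cost at most $4|U_\kappa|$ in total.

**Step 7: add up.** By Lemma 1, (10), Steps 5 and 6, and (9),
$$M(n)\ge|\Pi^*|\ge\frac23\,2^n-\frac13-|R|-20D\big(|W_\kappa|+4|R|\big)-4|U_\kappa| .$$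
With (8) and $|R|\le2^n/n$ this becomes
$$M(n)\ \ge\ 2^n\Big(\frac23-\frac1{3\cdot2^n}-\frac{1+80D}n-\frac{40D}{\sqrt c}-\frac4m\Big). \tag{11}$$

## 10. Balancing $m$ against $n/m$, and every $n\ge2^{60}$

In (11) a large $m$ makes hexagon cubes rare, and a large $c\approx n/m$ makes defects rare. Apart from the logarithm in $D$, the two terms $1/\sqrt c\approx\sqrt{m/n}$ and $1/m$ balance at $m\approx n^{1/3}$.

**Step 1: choose $m$.** The integers coprime to $6$ are those congruent to $1$ or $5$ modulo $6$, so consecutive ones differ by at most $4$. Let $m$ be the smallest one with $m\ge n^{1/3}$. Since $n\ge125$, we have $n^{1/3}\ge5$ and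
$$5\le n^{1/3}\le m\le n^{1/3}+4\le2n^{1/3}\le n .$$
Then $n/m\ge\frac12n^{2/3}\ge1$, and $\lfloor y\rfloor\ge y/2$ for $y\ge1$, so $c\ge\frac14n^{2/3}$ and $\sqrt c\ge\frac12n^{1/3}$. Now (11) gives, for all $n\ge125$,
$$\frac{M(n)}{2^n}\ \ge\ \frac23-\frac1{3\cdot2^n}-\frac{1+80D}n-\frac{80D+4}{n^{1/3}},\qquad D\le3\log_2n+4. \tag{12}$$
Every term subtracted is $O(n^{-1/3}\log n)$, and the finitely many $n<125$ only affect the constant. This is the first claim of Theorem B.

**Step 2: the explicit range.** Let $n\ge2^{60}$ and replace $D$ in (12) by $3\log_2n+4$. The functions $\frac{\log n}{n^{1/3}}$ and $\frac{\log n}n$ are decreasing for $\ln n>3$, so the total amount subtracted is decreasing in $n$ on this range. At $n=2^{60}$ we have $3\log_2n+4=184$ and $n^{1/3}=2^{20}$, and the amount is at most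
$$\frac{80\cdot184+4}{2^{20}}+10^{-10}=\frac{14724}{1048576}+10^{-10}<0.015<\frac1{24}=\frac23-\frac58 ;$$
the two other terms, $\frac1{3\cdot2^n}$ and $\frac{1+80\cdot184}{2^{60}}$, are together below $10^{-10}$. So $M(n)>\frac58\,2^n=5\cdot2^{n-3}$ for every $n\ge2^{60}$, which finishes the proof of Theorem B. $\square$

The statement of Section 1 is therefore disproved. It is correct at $n=5$ by Proposition C and fails for every $n\ge2^{60}$, and with Theorem A
$$\Big(\frac23-O(n^{-1/3}\log n)\Big)2^n\ \le\ M(n)\ \le\ \frac{2n-1}{3n-1}\,2^n,\qquad\text{so}\qquad M(n)\sim\frac23\,2^n .$$
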